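# Drawing outerplanar graphs with two edge-lengths

## Seven points around a hub

Take a path $p_1p_2\dots p_k$ and one more vertex, the hub, joined to all of $p_1,\dots,p_k$. This graph is the fan $K_1+P_k$. Let us try to draw it in the plane so that all edges have the same length. We allow edges to cross and to run through other vertices. The only thing we insist on is that different vertices sit at different points.

Scale so that the length is $1$ and put the hub at $0\in\mathbb C$. Then $|p_i|=1$ for all $i$, and $|p_{i+1}-p_i|=1$, so $0,p_i,p_{i+1}$ is an equilateral triangle and $p_{i+1}=\omega^{\varepsilon_i}p_i$ with $\omega=e^{i\pi/3}$ and $\varepsilon_i\in\{1,-1\}$. If two consecutive signs differed, then $p_{i+2}=\omega^{\varepsilon_i+\varepsilon_{i+1}}p_i=p_i$, which is forbidden. So all signs equal some $\varepsilon$, and the path walks around a regular hexagon. For $k=6$ this works: take $p_i=\omega^{i-1}$. For $k=7$ it fails, since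
$$p_7=\omega^{6\varepsilon}p_1=p_1. \tag{1}$$

Now allow a second length. The fan $K_1+P_7$ can be saved at once: keep $p_1,\dots,p_6$ on the hexagon and put $p_7=1+\omega^5$. Then $|p_7-p_6|=1$ and $|p_7|=\sqrt3$, so $p_7$ is a new point and the lengths are $1$ and $\sqrt 3$. We can also draw all fans in the same way: choose $v$ with $|v|=1$ that is not a root of unity, and put $p_i=v^{i-1}$. The points are distinct, every hub edge has length $1$, and every path edge has length $|v^{i}-v^{i-1}|=|1-v|$.

A fan has only one hub. In a triangulated polygon every vertex may be the hub of a long fan, and all these fans must avoid each other. Are two lengths still enough? Here are the terms.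

**Definition (degenerate drawing).** A *degenerate drawing* of a finite graph $G$ is a mapping of the vertices of $G$ to distinct points in the plane. The image of an edge $uv$ is the open segment between the images of $u$ and $v$, and its length is the *edge-length* of $uv$. Edges may pass through images of other vertices. The *degenerate distance-number* of $G$ is the minimum number of distinct edge-lengths in a degenerate drawing of $G$.

For example, placing the vertices of a triangle at $0,1,2$ on a line is a degenerate drawing with lengths $1$ and $2$; the equilateral triangle shows that its degenerate distance-number is $1$.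

**Definition (outerplanar graph).** A graph is *outerplanar* if it can be embedded in the plane without crossings so that all vertices lie on the boundary of the unbounded face.

A $4$-cycle with one diagonal is outerplanar, and so is the fan $K_1+P_7$: it is an octagon with all diagonals from one corner. By (1), its degenerate distance-number is at least $2$.

The problem comes from Noga Alon and Ohad Noy Feldheim, "Drawing outerplanar graphs", arXiv:1208.0744 (2012). The following is known: every outerplanar graph has degenerate distance-number at most $3$; indeed, for almost every triple $a,b,c\in(0,1)$, every outerplanar graph has a degenerate drawing using only the edge-lengths $a,b,c$. So the maximum is $2$ or $3$, and we are asked which.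

## The two theorems

All graphs are finite and simple. We identify the plane with $\mathbb C$. We write $[x^m]p$ for the coefficient of $x^m$ in the polynomial $p$, and the zero polynomial counts as having degree $\le m$ for every $m\ge0$. A complex number is *transcendental* if it is not a root of a nonzero polynomial with integer coefficients. There are only countably many algebraic numbers, so transcendental numbers exist on the unit circle.

**Theorem 1.** Let $v$ be a transcendental complex number with $|v|=1$. Every outerplanar graph has a degenerate drawing, with vertices in $\mathbb Z[v]\subset\mathbb C$, in which every edge has length $1$ or $|1-v|$. Hence the maximum degenerate distance-number of an outerplanar graph is exactly $2$ (it is attained by $K_1+P_7$).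

**Theorem 2.**
1. If $a,b>0$ and $a/b$ is transcendental, then every outerplanar graph has a degenerate drawing with all edge-lengths in $\{a,b\}$. For a fixed outerplanar $G$ this holds for all but finitely many ratios $a/b\in(0,2)$.
2. Every outerplanar graph has a degenerate drawing with vertices in $\mathbb Z^2$ and at most two edge-lengths, both integers.
3. The ratio cannot be arbitrary: if $r=2\sin(\theta/2)<\frac12$ with $\theta\in\pi\mathbb Q$, $\theta\in(0,\pi)$, then some outerplanar graph has no degenerate drawing with edge-lengths in $\{1,r\}$.
4. Every outerplanar graph with at most $7$ vertices has degenerate distance-number at most $1$, so $8$ is the least number of vertices of an outerplanar graph with degenerate distance-number $2$.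

## Building a triangulated polygon triangle by triangle

A *triangulated polygon* on $n\ge3$ vertices is an $n$-cycle (the boundary) together with non-crossing diagonals that cut its interior into triangles. We use these textbook facts. Every outerplanar graph on $n\ge3$ vertices is a spanning subgraph of a triangulated polygon. A triangulated polygon on $n$ vertices has $n-2$ triangles. Each diagonal lies in exactly two of them and each boundary edge in exactly one. The dual graph, whose vertices are the triangles and whose edges join triangles sharing a diagonal, is a tree. For instance, the triangulation of $K_1+P_7$ has $6$ triangles, and its dual tree is a path.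

If we build the polygon one triangle at a time, each edge present so far receives at most one further triangle. So it is enough to have a rule that assigns to each possible edge one third vertex, provided that different edges receive different third vertices. The next lemma makes this precise.

**Lemma 1.** Let $X$ be a set, $\mathcal E$ a set of two-element subsets of $X$, and $\{o,o'\}\in\mathcal E$. Suppose $\mathrm{apex}:\mathcal E\to X\setminus\{o,o'\}$ is injective, and for every $f=\{d,d'\}\in\mathcal E$ the pairs $\{\mathrm{apex}(f),d\}$ and $\{\mathrm{apex}(f),d'\}$ belong to $\mathcal E$. Then for every triangulated polygon $G$ there is an injective map $\varphi:V(G)\to X$ that sends every edge of $G$ to a pair in $\mathcal E$.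

*Proof.*

**Ordering the triangles.** This step lists the vertices of $G$ so that each new vertex completes one triangle. Fix a boundary edge $c_1c_2$ and root the dual tree at the triangle $t_3$ containing it. List the triangles as $t_3,\dots,t_n$ with each one after its parent. Let $\beta_3=c_1c_2$, and for $i>3$ let $\beta_i$ be the diagonal shared by $t_i$ and its parent. Let $c_i$ be the vertex of $t_i$ not on $\beta_i$.

By induction, the vertices of $\beta_i$ lie in $\{c_1,\dots,c_{i-1}\}$: for $i>3$ the parent of $t_i$ is some $t_h$ with $h<i$, and its vertices are those of $\beta_h$ together with $c_h$. Every vertex of $G$ lies in a triangle, so $\{c_1,\dots,c_n\}=V(G)$, and since $|V(G)|=n$ the $c_i$ are distinct. The edges of $G$ are $c_1c_2$ and, for $i\ge3$, the two pairs joining $c_i$ to the ends of $\beta_i$.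

The edges $\beta_3,\dots,\beta_n$ are distinct. Indeed $\beta_3$ is a boundary edge while the others are diagonals. If $\beta_i=\beta_k$ with $i,k>3$, the only two triangles containing this diagonal are $t_i$ and its parent, and also $t_k$ and its parent. If $i\ne k$, then each of $t_i,t_k$ would be the parent of the other, which is impossible.

**Placing the vertices.** This step defines $\varphi$ and checks it. Put $\varphi(c_1)=o$, $\varphi(c_2)=o'$ and
$$\varphi(c_i)=\mathrm{apex}(\varphi(\beta_i))\qquad(i\ge3), \tag{2}$$
where $\varphi(\beta_i)$ is the pair of images of the ends of $\beta_i$. We claim by induction on $i$ that $\varphi$ is injective on $\{c_1,\dots,c_i\}$ and that the edges of $c_1c_2\cup t_3\cup\dots\cup t_i$ go into $\mathcal E$. For $i=2$ this is clear.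

Let $i\ge3$. The edge $\beta_i$ is $c_1c_2$ or an edge of an earlier triangle, so $\varphi(\beta_i)\in\mathcal E$ and (2) makes sense. The two new edges go into $\mathcal E$ by hypothesis. For injectivity, $\varphi(c_i)\ne o,o'$ by the choice of target of $\mathrm{apex}$. If $3\le k<i$, then $\beta_k\ne\beta_i$ are two different pairs in $\{c_1,\dots,c_{i-1}\}$, where $\varphi$ is injective, so $\varphi(\beta_k)\ne\varphi(\beta_i)$. As $\mathrm{apex}$ is injective, $\varphi(c_k)\ne\varphi(c_i)$. $\square$

We now need such a rule in the plane, with all pairs in $\mathcal E$ at distance $1$ or $|1-v|$.

## Rhombi of polynomials, and where the uniform rule closes up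

We place vertices at polynomials in $\mathbb Z[x]$ and substitute $x=v$ at the end, with $|v|=1$. Two polynomials that differ by $\pm x^m$ go to points at distance $1$; two that differ by $\pm(x^m-x^{m+1})$ go to points at distance $|v^m||1-v|=|1-v|$. If $v$ is transcendental, different polynomials go to different points. So collisions become an algebraic matter.

The basic triangle is $\{0,1,x\}$, with differences $1$, $x$ and $1-x$. The first rule one might try is to continue it to a lattice: if an edge $\{d,d'\}$ lies in a triangle with third vertex $z$, let the other third vertex be $d+d'-z$, which completes a parallelogram. Then every edge has difference $\pm1$, $\pm x$ or $\pm(1-x)$, so a vertex has only six possible neighbors. The hub of $K_1+P_7$ needs seven. We are back at (1).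

So fresh directions are needed. The natural supply is $x,x^2,x^3,\dots$, and a natural rule is this. Over a unit edge $\{p,p+x^m\}$ build an infinite strip of rhombi in direction $x^{m+1}$, each cut by its diagonal of type $x^m-x^{m+1}$. Inside the strip each rung and each diagonal has its next third vertex in the strip. The outer sides of the strip are unit edges of the form $\{z,z+x^{m+1}\}$, and over each of them we build a new strip, in direction $x^{m+2}$.

Let us run this uniform rule. The strip over $\{0,1\}$ has the vertices $j x$ and $1+jx$. In it, $\{0,1\}$ gets the third vertex $x$, then $\{1,x\}$ gets $1+x$, then $\{x,1+x\}$ gets $2x$. The side edges $\{0,x\}$ and $\{x,2x\}$ carry strips in direction $x^2$: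

* over $\{0,x\}$: this edge gets $x^2$, and then the diagonal $\{x,x^2\}$ gets $x+x^2$;
* over $\{x,2x\}$: this edge gets $x+x^2$.

Two different edges have the same third vertex $x+x^2$. The triangles used here are
$$\{x,x^2,x+x^2\},\ \{0,x,x^2\},\ \{0,1,x\},\ \{1,x,1+x\},\ \{x,1+x,2x\},\ \{x,2x,x+x^2\}.$$
They form a fan with hub $x$ and path $x+x^2,\ x^2,\ 0,\ 1,\ 1+x,\ 2x,\ x+x^2$. So the uniform rule breaks down on $K_1+P_7$ again.

The cause is easy to see. The edges $\{0,x\}$ and $\{x,2x\}$ are neighbors on one line and share the end $x$; both strips go in direction $+x^2$, so both contain $x+x^2$. But there are two directions of degree $2$ available at $x$, namely $+x^2$ and $-x^2$, and only two edges of the form $\{z,z+x\}$ can contain $x$. If the strips along the line go alternately up and down, the two edges at each vertex get opposite directions. Along the line $z,z+x^m,z+2x^m,\dots$ the coefficient of $x^m$ goes up by $1$ at each step, so its parity is a sign that alternates. This is the rule we adopt.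

## Ladders with alternating direction

**Definition (active edges and ladders).** We define sets $E_0,E_1,\dots$ of *active edges*. Each element of $E_m$ is a pair $\{p,p+x^m\}$ whose two members have degree $\le m$. Let $E_0=\{\{0,1\}\}$. Given $e=\{p,q\}\in E_m$ with $q=p+x^m$, put
$$s=s(e)=(-1)^{[x^m]p},\qquad y=y(e)=s\,x^{m+1},\qquad p_j=p+jy,\quad q_j=q+jy\quad(j\ge0). \tag{3}$$
The *ladder over $e$* has

* the vertices $p_j,q_j$ $(j\ge0)$; those with $j\ge1$ are called *new*;
* the rungs $\rho_j=\{p_j,q_j\}$ $(j\ge0)$, so $\rho_0=e$;
* the rails $\{p_j,p_{j+1}\}$ and $\{q_j,q_{j+1}\}$ $(j\ge0)$;
* the diagonals $\delta_j=\{q_j,p_{j+1}\}$ if $s=+1$, and $\delta_j=\{p_j,q_{j+1}\}$ if $s=-1$ $(j\ge0)$.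

$E_{m+1}$ is the set of all rails of ladders over edges of $E_m$. Each rail has the form $\{z,z+x^{m+1}\}$ with both ends of degree $\le m+1$, as required.

The choice of diagonal depends on $s$ for a reason. The rhombus has sides $x^m$ and $y$, so its diagonals are $x^m-y$ and $x^m+y$, and we always take the one equal to $x^m-x^{m+1}$:
$$q_j-p_{j+1}=x^m-y=x^m-x^{m+1}\ (s=+1),\qquad q_{j+1}-p_j=x^m+y=x^m-x^{m+1}\ (s=-1). \tag{4}$$

For example, the ladder over $\{0,1\}$ has $p=0$ and $s=+1$, with vertices $jx$ and $1+jx$. Over $\{0,x\}$ we have $p=0$ and $s=+1$, and the ladder goes in direction $+x^2$. Over $\{x,2x\}$ we have $p=x$ and $s=-1$; the ladder goes in direction $-x^2$, and its first diagonal is $\{x,2x-x^2\}$, with difference $x-x^2$ up to sign.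

**Lemma 2.** The new vertices, indexed by triples $(e,u,j)$ with $e\in\bigcup_mE_m$, $u\in e$, $j\ge1$ (the vertex being $u+j\,y(e)$), are pairwise distinct and different from $0$ and $1$.

*Proof.* This is the step where the alternating sign is used. Let $e\in E_m$. The coefficient of $x^{m+1}$ in $u+j\,y(e)$ is $j\,s(e)\ne0$ and $\deg u\le m$, so the new vertex has degree exactly $m+1\ge1$. It is therefore not $0$ or $1$, and it determines $m$.

Suppose $u+j\,s(e)x^{m+1}=u'+j'\,s(e')x^{m+1}$ with $e,e'\in E_m$. Since $u,u'$ have degree $\le m$, we get $u=u'$ and $j\,s(e)=j'\,s(e')$. As $j,j'\ge1$, this gives $j=j'$ and $s(e)=s(e')$. The only pairs that contain $u$ and can lie in $E_m$ are $\{u,u+x^m\}$ and $\{u-x^m,u\}$. With $\kappa=[x^m]u$, their signs are $(-1)^{\kappa}$ and $(-1)^{\kappa-1}$, which are opposite. Since $s(e)=s(e')$, we conclude $e=e'$. $\square$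

Let $\mathcal E$ be the set of all pairs that are rungs or diagonals of some ladder. Every active edge is the rung $\rho_0$ of its own ladder, so $\mathcal E$ contains all rails, and it contains $\{0,1\}$.

**Lemma 3.** Each element of $\mathcal E$ is $\rho_j$ or $\delta_j$ for exactly one choice of type, ladder and $j$.

*Proof.* We need this in order to define a function on $\mathcal E$ by describing it ladder by ladder. The two ends of a rung of a ladder over $e\in E_m$ differ by $\pm x^m$, and those of a diagonal by $\pm(x^m-x^{m+1})$, by (4). So the pair determines the type and $m$.

Consider a diagonal $\delta_j$. Its ends have $x^{m+1}$-coefficients $js$ and $(j+1)s$. So the end whose $x^{m+1}$-coefficient is larger in absolute value is a new vertex with index $j+1$ in this ladder, and by Lemma 2 it determines $e$ and $j$.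

Consider a rung $\rho_j$. Both ends have $x^{m+1}$-coefficient $js$, so $j$ is determined. If $j=0$, the pair is $e$ itself. If $j\ge1$, the ends are new vertices and Lemma 2 determines $e$. $\square$

**Definition (apex).** For the ladder over $e$, with the notation (3), put
$$s=+1:\quad \mathrm{apex}(\rho_j)=p_{j+1},\quad \mathrm{apex}(\delta_j)=q_{j+1};\qquad\quad s=-1:\quad \mathrm{apex}(\rho_j)=q_{j+1},\quad \mathrm{apex}(\delta_j)=p_{j+1}. \tag{5}$$
By Lemma 3 this defines a map $\mathrm{apex}:\mathcal E\to\mathbb Z[x]$.

In our example, $\mathrm{apex}(\{0,1\})=x$, $\mathrm{apex}(\{1,x\})=1+x$, $\mathrm{apex}(\{x,1+x\})=2x$, $\mathrm{apex}(\{0,x\})=x^2$, $\mathrm{apex}(\{x,x^2\})=x+x^2$ and $\mathrm{apex}(\{x,2x\})=2x-x^2$. The earlier collision at $x+x^2$ is gone.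

**Lemma 4.** (i) $\mathrm{apex}$ is injective and never takes the values $0,1$. (ii) For $f\in\mathcal E$, the two pairs joining $\mathrm{apex}(f)$ to the ends of $f$ belong to $\mathcal E$.

*Proof.* These are the hypotheses of Lemma 1.

(i) Every value of $\mathrm{apex}$ is a new vertex, so it is not $0$ or $1$ by Lemma 2. If the value is $u+(j+1)y(e)$, Lemma 2 recovers $e$, $u$ and $j$. In the ladder over $e$, (5) shows that this vertex is the apex of exactly one of $\rho_j,\delta_j$, decided by whether $u=p$ or $u=q$. So $f$ is recovered.

(ii) Let $s=+1$. The apex $p_{j+1}$ of $\rho_j=\{p_j,q_j\}$ is joined to $p_j$ by a rail and to $q_j$ by $\delta_j$. The apex $q_{j+1}$ of $\delta_j=\{q_j,p_{j+1}\}$ is joined to $q_j$ by a rail and to $p_{j+1}$ by $\rho_{j+1}$. Let $s=-1$. The apex $q_{j+1}$ of $\rho_j$ is joined to $q_j$ by a rail and to $p_j$ by $\delta_j=\{p_j,q_{j+1}\}$. The apex $p_{j+1}$ of $\delta_j$ is joined to $p_j$ by a rail and to $q_{j+1}$ by $\rho_{j+1}$. Rails, rungs and diagonals all belong to $\mathcal E$. $\square$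

## Substituting a transcendental point of the circle

*Proof of Theorem 1.*

**Step 1: embedding in the polynomial graph.** Here we reduce to triangulated polygons and embed them in $(\mathbb Z[x],\mathcal E)$. A graph with at most two vertices is drawn at $0$ and $1$ (or fewer points). Let $n\ge3$. The given graph is a spanning subgraph of a triangulated polygon, and a drawing of the larger graph is a drawing of the smaller one, so let $G$ be a triangulated polygon. Lemma 1 with $X=\mathbb Z[x]$, $o=0$, $o'=1$ applies by Lemma 4. It gives an injective $\varphi:V(G)\to\mathbb Z[x]$ that sends edges into $\mathcal E$.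

**Step 2: the drawing.** Here we pass to the plane. Place the vertex $c$ of $G$ at the complex number $\varphi(c)(v)\in\mathbb Z[v]$. Since $v$ is transcendental, a nonzero integer polynomial does not vanish at $v$, so distinct polynomials have distinct values and the vertices have distinct images. Each edge of $G$ goes to a rung or a diagonal. The ends of a rung differ by $\pm x^m$, which gives the length $|v^m|=1$. The ends of a diagonal differ by $\pm(x^m-x^{m+1})$, by (4), which gives the length $|v|^m|1-v|=|1-v|$.

**Step 3: two lengths are needed.** Here we show that the maximum is not smaller than $2$. By (1), the outerplanar graph $K_1+P_7$ has no degenerate drawing with a single edge-length. So its degenerate distance-number is at least $2$, and by Step 2 it is exactly $2$. $\square$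

For $K_1+P_7$ itself, put the hub at $x$. The construction started at $\{0,1\}$ places the path at
$$x+x^2,\quad x^2,\quad 0,\quad 1,\quad 1+x,\quad 2x,\quad 2x-x^2. \tag{6}$$
The consecutive differences are, up to sign, $x,\ x^2,\ 1,\ x,\ 1-x,\ x^2$, and the differences to the hub are $x^2,\ x-x^2,\ x,\ 1-x,\ 1,\ x,\ x-x^2$.

## Degrees and coefficient sums

Transcendence was used only to make finitely many polynomials nonzero at $v$. For the first two parts of Theorem 2 we need to know how large these polynomials are. Let $\|\cdot\|_1$ denote the sum of the absolute values of the coefficients.

**Lemma 5.** Let $G$ be a triangulated polygon on $n$ vertices, with $c_1,\dots,c_n$ and $\varphi$ as in (2), for $X=\mathbb Z[x]$, $o=0$, $o'=1$. For $i\ge2$,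
$$\deg\varphi(c_i)\le i-2,\qquad \|\varphi(c_i)\|_1\le i-1 .$$
Consequently all differences $\varphi(c_i)-\varphi(c_k)$, $i\ne k$, satisfy
$$\varphi(c_i)-\varphi(c_k)\ne0,\qquad \deg\le n-2,\qquad \|\varphi(c_i)-\varphi(c_k)\|_1\le 2n-3. \tag{7}$$

*Proof.* We argue by induction on $i$. We have $\varphi(c_1)=0$ and $\varphi(c_2)=1$, so $i=2$ is clear. Let $i\ge3$, let $f=\varphi(\beta_i)$, and say that $f$ is a rung or diagonal of the ladder over $e\in E_m$.

By (5), in all four cases $\mathrm{apex}(f)$ is an end of $f$ plus $y(e)=\pm x^{m+1}$. The ends of $f$ are among $\varphi(c_1),\dots,\varphi(c_{i-1})$ and have norm at most $i-2$, so $\|\varphi(c_i)\|_1\le i-1$.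

For the degree, recall that $\varphi(c_i)$ is a new vertex of degree exactly $m+1$. We claim that some end of $f$ has degree $\ge m$. If $f=\rho_j$ with $j\ge1$ or $f=\delta_j$, then $f$ contains a new vertex of this ladder, of degree $m+1$. If $f=\rho_0=e$ and $m=0$, then $f=\{0,1\}$ contains $1$. If $f=\rho_0=e$ and $m\ge1$, then $e$ is a rail of a ladder over an edge of $E_{m-1}$ and contains a new vertex of that ladder, of degree $m$. This proves the claim. The end in question is nonzero, so it is $\varphi(c_k)$ with $2\le k\le i-1$, and $m\le k-2\le i-3$. Hence $\deg\varphi(c_i)=m+1\le i-2$.

In (7), the differences are nonzero because $\varphi$ is injective; the degree bound is immediate, and the norm is at most $(n-1)+(n-2)=2n-3$. $\square$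

## Which ratios are reached

*Proof of Theorem 2, part 1.*

**Step 1: from ratios to points of the circle.** We translate a ratio $r\in(0,2)$ into a point $v$. There is $v$ with $|v|=1$ and $|1-v|=r$, and
$$r^2=(1-v)(1-\bar v)=2-v-v^{-1}. \tag{8}$$
If $v$ is algebraic, then so is $r^2$, and hence $r$. Conversely, if $r$ is algebraic then so is $v$, a root of $z^2-(2-r^2)z+1$. So $v$ is algebraic if and only if $r$ is.

**Step 2: transcendental ratios.** Let $a/b$ be transcendental. Then so is $b/a$. If $a\ge2b$ then $b<2a$, so after exchanging $a$ and $b$ we may assume $r=a/b<2$. The point $v$ from Step 1 is transcendental. Scale the drawing of Theorem 1 by $b$: the lengths are $b$ and $rb=a$.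

**Step 3: a fixed graph.** Here we count the bad ratios for one $G$. A graph with fewer than three vertices is trivial, and for $n\ge3$ we may pass to a triangulated polygon as before. The drawing step in the proof of Theorem 1 used only that $v$ is not a root of any of the finitely many nonzero polynomials $\varphi(c_i)-\varphi(c_k)$. This excludes finitely many $v$, hence finitely many ratios $r=|1-v|\in(0,2)$. $\square$

## Integer points from rational rotations

For integer drawings we take $v$ with rational coordinates. Such $v$ is algebraic, so we must make sure that no difference in (7) vanishes at it. We use Gauss's lemma in this form: if $F\in\mathbb Z[x]$ is primitive (its coefficients have no common prime factor) and $D\in\mathbb Z[x]$ is divisible by $F$ in $\mathbb Q[x]$, then $D=Fh$ with $h\in\mathbb Z[x]$. If the leading coefficient of $F$ is huge, then so is that of $D$, and small polynomials cannot vanish at the roots of $F$.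

*Proof of Theorem 2, part 2.* Graphs with at most two vertices are drawn at $(0,0)$ and $(1,0)$. Let $n\ge3$ and let $G$ be a triangulated polygon.

**Step 1: choice of $v$.** We pick a point of the circle whose minimal polynomial has a large leading coefficient. Choose an even $g\ge2$ with $N:=(g^2+1)^2>2n-3$. Put
$$w=(g+i)^2=P+Qi,\qquad P=g^2-1,\quad Q=2g,\qquad |w|^2=P^2+Q^2=N .$$
We have $\gcd(P,Q)=1$, because $P$ is odd and coprime to $g$. Let $v=w/\bar w=w^2/N$. Then $|v|=1$, and $v\notin\mathbb R$ since $\operatorname{Im}w^2=2PQ\ne0$. Moreover $v+\bar v=2(P^2-Q^2)/N$ and $v\bar v=1$, so $v$ is a root of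
$$F(x)=Nx^2-2(P^2-Q^2)x+N .$$
Since $v$ is not real, it is not rational, so its minimal polynomial over $\mathbb Q$ has degree $2$ and is proportional to $F$.

**Step 2: $F$ is primitive.** This prepares Gauss's lemma. Since $g$ is even, $N$ is odd. A prime dividing both $N=P^2+Q^2$ and $2(P^2-Q^2)$ is therefore odd and divides $P^2-Q^2$, so it divides $2P^2$ and $2Q^2$, and hence both $P$ and $Q$. This contradicts $\gcd(P,Q)=1$.

**Step 3: the points are distinct.** By Gauss's lemma, an integer polynomial that vanishes at $v$ is $Fh$ with $h\in\mathbb Z[x]$. If it is nonzero, its leading coefficient is a nonzero multiple of $N$, so its norm $\|\cdot\|_1$ is at least $N>2n-3$. By (7), no difference $\varphi(c_i)-\varphi(c_k)$ vanishes at $v$. So placing $c$ at $\varphi(c)(v)$ is a degenerate drawing, with lengths $1$ and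
$$|1-v|=\frac{|\bar w-w|}{|\bar w|}=\frac{2Q}{g^2+1}=\frac{4g}{g^2+1}.$$

**Step 4: clearing denominators.** By Lemma 5, each position is an integer combination of $v^k=w^{2k}/N^k$ with $0\le k\le n-2$, so it lies in $N^{-(n-2)}\mathbb Z[i]$. Scale by $N^{n-2}$: all points become integer points. The lengths become $N^{n-2}$ and $4gN^{n-2}/(g^2+1)$, and both are integers because $n\ge3$ and $g^2+1$ divides $N$. $\square$

Here is the case $K_1+P_7$. We have $n=8$ and $2n-3=13$, so $g=2$, $N=25$ is allowed. Then $w=3+4i$, $v=(-7+24i)/25$, $v^2=(-527-336i)/625$ and $|1-v|=8/5$. In (6) only degrees up to $2$ occur, so scaling by $25^2=625$ already gives integer points. The hub $x$ goes to $(-175,600)$, and the path goes to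
$$(-702,264),\ (-527,-336),\ (0,0),\ (625,0),\ (450,600),\ (-350,1200),\ (177,1536).$$
All edges have length $625$ or $1000$. For example, from $(177,1536)$ to the hub the difference is $(352,936)$, and $352^2+936^2=123904+876096=1000^2$.

## Small rational angles force long fans to close up

*Proof of Theorem 2, part 3.* We show that with such a ratio the neighbors of a hub have only finitely many possible positions.

Suppose $K_1+P_D$ is drawn with edge-lengths in $\{1,r\}$. Since $2r<1$, no three points have mutual distances $1,r,r$. So each triangle formed by the hub and two consecutive path vertices has side lengths $(1,1,1)$, $(r,r,r)$ or $(1,1,r)$. The equilateral ones have angles $\frac\pi3$. The one with sides $1,1,r$ has the angle $\theta$ opposite the side $r=2\sin(\theta/2)$, and two angles $\frac{\pi-\theta}2$. As $\theta\in\pi\mathbb Q$, there is an integer $L\ge1$ such that $\frac\pi3,\theta,\frac{\pi-\theta}2$ are all multiples of $\pi/L$.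

Seen from the hub, the directions of consecutive path vertices therefore differ by multiples of $\pi/L$. So all path vertices lie in at most $2L$ directions, and each is at distance $1$ or $r$ from the hub. This leaves at most $4L$ positions. The path vertices are distinct, so $D\le4L$, and the outerplanar graph $K_1+P_{4L+1}$ has no such drawing. $\square$

For example, let $\theta=\pi/7$. Then $r=2\sin(\pi/14)<\pi/7<\frac12$, and the angles $\frac\pi3,\frac\pi7,\frac{3\pi}7$ are multiples of $\pi/21$. So $K_1+P_{85}$ cannot be drawn with the lengths $1$ and $2\sin(\pi/14)$. In the same way every $\theta=\pi/k$ with $k\ge7$ gives an admissible $r<\pi/k<\frac12$. So the set of ratios for which some outerplanar graph cannot be drawn is infinite, while by part 1 it consists of algebraic numbers.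

## At most seven vertices: the unit triangular lattice

One length fails for $K_1+P_7$ because the triangles close up around a lattice point. We show that with fewer than eight vertices there is no room for any such accident.

*Proof of Theorem 2, part 4.* Graphs with at most two vertices are trivial. Any other graph in question is a spanning subgraph of a triangulated polygon, so let $G$ be a triangulated polygon with $3\le n\le7$ vertices.

**Step 1: the drawing.** Draw one triangle of $G$ as a triangle of the unit triangular lattice, and then successively draw each adjacent triangle as the mirror image across the common edge. Each new triangle adds one vertex of $G$, every triangle goes to a lattice triangle, and all edges have length $1$. It remains to prove that this map is injective. Suppose that vertices $x\ne y$ of $G$ both go to the lattice point $p$.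

**Step 2: a short walk between the two vertices.** Here we turn the coincidence into a walk of lattice triangles. Among all paths $t_1,\dots,t_k$ in the dual tree with $x\in t_1$ and $y\in t_k$, choose one with $k$ minimal. Then among $t_1,\dots,t_k$ the vertex $x$ lies only in $t_1$ and $y$ only in $t_k$. The vertices of one triangle are drawn at distinct points, so $k\ne1$, and
$$2\le k\le n-2\le5 .$$
Let $T_i$ be the image of $t_i$. Let $H$ be the honeycomb graph: its vertices are the lattice triangles, and its edges join triangles that share a side. Then $T_1,\dots,T_k$ is a walk in $H$ with at most $4$ edges. It is non-backtracking: $t_{i-1}$ and $t_{i+1}$ are attached to different edges of $t_i$, because a diagonal lies in only two triangles, so $T_{i-1}$ and $T_{i+1}$ are the reflections of $T_i$ across different sides.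

**Step 3: cycles in the honeycomb.** We collect the facts about $H$ that we use.

* $H$ is bipartite: neighboring triangles point in opposite directions, up and down.
* $H$ has girth $6$, and its $6$-cycles are exactly its hexagons, where the hexagon $C_p$ consists of the six lattice triangles containing a lattice point $p$. Indeed, draw $H$ with straight edges between triangle centers. At each vertex a non-backtracking walk turns by $\pm60^\circ$. A cycle is a simple closed polygon, with total turning $\pm360^\circ$. So it has at least $6$ edges, and if it has exactly $6$, all turns go the same way and it runs around one hexagonal face.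
* Two distinct hexagons $C_p,C_{p'}$ share at most one edge. An edge of $C_p$ corresponds to a lattice edge with end $p$, so a common edge corresponds to the lattice edge $pp'$.

**Step 4: the walk is a path that leaves $C_p$ at once.** If the walk repeated a vertex, take a repetition $T_a=T_b$, $a<b$, with $b-a$ minimal. Then $b-a\ge3$, since $H$ has no loops and the walk does not backtrack, and $T_a,\dots,T_b$ is a cycle of length at most $4$, contrary to the girth. So the walk is a simple path $W$, and $T_1\ne T_k$. Both $T_1$ and $T_k$ contain $p$, so both lie on $C_p$. Since $x\notin t_2$, the edge $t_1\cap t_2$ does not contain $x$. So $T_2$ is the reflection of $T_1$ across its side opposite $p$, and $T_2\notin C_p$.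

**Step 5: the contradiction.** We compare $W$ with the short way around $p$. Let $A$ be a path in $C_p$ from $T_1$ to $T_k$ with at most $3$ edges. Both $W$ and $A$ have odd degree exactly at $T_1$ and $T_k$, so the symmetric difference of their edge sets is a graph with all degrees even, that is, an edge-disjoint union of cycles. It has at most $4+3=7$ edges. It contains the edge $T_1T_2$, which lies in $W$ but not in $A$ because $T_2\notin C_p$; so it is not empty. Every cycle in $H$ has even length at least $6$, so the symmetric difference is a single $6$-cycle, that is, a hexagon. It contains $T_2$, so it is different from $C_p$. At most $4$ of its six edges come from $W$, so at least $2$ lie in $A\subset C_p$. This contradicts the fact that distinct hexagons share at most one edge.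

So the drawing is injective, and $G$ and all its spanning subgraphs have degenerate distance-number at most $1$. The fan $K_1+P_7$ has $8$ vertices and degenerate distance-number $2$ by Theorem 1. Hence $8$ is the least number of vertices of an outerplanar graph with degenerate distance-number $2$. $\square$
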